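# Symmetric operads of Gelfand–Kirillov dimension below 3

## 1. Operads with one marked input

Let $\Bbbk$ be a field and let $p=\operatorname{char}\Bbbk$ be arbitrary.

**Definition 1.** A (symmetric, $\Bbbk$-linear) operad $\mathcal P$ consists of $\Bbbk$-vector spaces $\mathcal P(n)$, $n\ge0$, each with a right action of the symmetric group $S_n$, an identity element $\mathbb 1\in\mathcal P(1)$, and partial compositions $\circ_i:\mathcal P(m)\otimes\mathcal P(n)\to\mathcal P(m+n-1)$, $1\le i\le m$, subject to the usual unit, associativity and equivariance axioms.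

Think of $f\in\mathcal P(n)$ as an operation with $n$ inputs, and of $f\circ_ig$ as the result of plugging the output of $g$ into the $i$-th input of $f$. It is convenient to name inputs by arbitrary labels. For a finite set $F$, let $\mathcal P[F]$ be $\mathcal P(|F|)$ with inputs ("leaves") labelled by $F$. A bijection $\pi:F\to F'$ induces the relabelling $f\mapsto\pi f$: the leaf called $x$ is renamed $\pi(x)$. So $\mathrm{Sym}(F)$ acts on $\mathcal P[F]$ from the left. For $f\in\mathcal P[F]$, $i\in F$, $g\in\mathcal P[G]$ we have $f\circ_ig\in\mathcal P[(F\setminus i)\sqcup G]$. In this language equivariance is naturality: $(\pi f)\circ_{\pi(i)}(\rho g)=(\pi|_{F\setminus i}\sqcup\rho)(f\circ_ig)$ for bijections $\pi,\rho$. In particular, a permutation of $F$ fixing $i$, or a permutation of $G$, may be pulled out of $f\circ_ig$. The associativity axioms are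
$$(f\circ_ig)\circ_jh=f\circ_i(g\circ_jh)\ \ (j\in G),\qquad (f\circ_ig)\circ_kh=(f\circ_kh)\circ_ig\ \ (k\in F,\ k\ne i),$$
called sequential and parallel. The *arity* of $f\in\mathcal P[F]$ is $|f|=|F|$. For $g\in\mathcal P(q)$ and distinct labels $x_1,\dots,x_q$, the relabelling $i\mapsto x_i$ of $g$ is written $g(x_1,\dots,x_q)$.

**Definition 2.** $\mathcal P$ is *locally finite* if all $\mathcal P(n)$ are finite dimensional. It is *finitely generated* if there is a finite subset of $\bigcup_n\mathcal P(n)$ such that the smallest suboperad containing it (subspaces containing $\mathbb 1$, closed under the $S_n$-actions and all partial compositions) is $\mathcal P$. For locally finite $\mathcal P$,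
$$\operatorname{GKdim}\mathcal P=\limsup_{n\to\infty}\frac{\log\left(\sum_{i=0}^n\dim\mathcal P(i)\right)}{\log n}.\tag{1}$$

Two cases by hand: the operad with $\mathcal P(1)=\Bbbk$ and zero otherwise has all sums equal to $1$ (for $n\ge1$), so its dimension is $0$. The operad $\mathrm{Com}$ has $\dim\mathrm{Com}(n)=1$ for $n\ge1$ and is generated by $\mathrm{Com}(2)$. Its sums are $n$, so its dimension is $1$.

It is known that no finitely generated locally finite nonsymmetric operad has GK-dimension strictly between $1$ and $2$, and that no finitely generated symmetric operad does. The following question comes from Yan-Hong Bao, Dong-Xing Fu, Yu Ye and James J. Zhang, "2-unitary Operads of GK-dimension 3", arXiv:2210.03867 (2022): is there a finitely generated locally finite symmetric operad with GK-dimension strictly between $2$ and $3$?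

We begin with a family for which this can be settled quickly. Let $A=\bigoplus_{d\ge0}A_d$ be a graded algebra with $A_0=\Bbbk$, generated by $A_1$, with $\dim A_1<\infty$. Put $\mathcal P_A[\emptyset]=0$ and $\mathcal P_A[F]=A_{|F|-1}\otimes\Bbbk F$, where bijections act on $\Bbbk F$. So $a\otimes s$ is an operation with one marked input $s$. Elements of arity $1$ are scalar multiples of the unit $1\otimes\mathrm{pt}$ and compose as such. For $|G|\ge2$ put
$$(a\otimes s)\circ_i(b\otimes t)=\begin{cases}ab\otimes t,&i=s,\\0,&i\ne s.\end{cases}\tag{2}$$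

**Lemma 3.** $\mathcal P_A$ is a locally finite operad, generated by the finite-dimensional space $\mathcal P_A(2)$, and $\dim\mathcal P_A(n)=n\dim A_{n-1}$ for $n\ge1$.

*Proof.* The unit and equivariance axioms are clear, and associativity is automatic if one of the elements is a multiple of the unit. Let $f=a\otimes s$, $g=b\otimes t$, $h=c\otimes u$ have arity $\ge2$. Both $(f\circ_ig)\circ_jh$ and $f\circ_i(g\circ_jh)$ equal $abc\otimes u$ if $i=s$ and $j=t$, and $0$ otherwise. For $i\ne k$ in $F$, $f\circ_ig$ is $0$ or $ab\otimes t$ with $t\neq k$, so $(f\circ_ig)\circ_kh=0$. Symmetrically $(f\circ_kh)\circ_ig=0$. For generation, $(x\otimes s)\circ_s(b\otimes t)=xb\otimes t$ for $x\in A_1$, and $A_d=A_1A_{d-1}$. Induct on the arity. The dimension formula is the definition. $\square$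

The growth of $\mathcal P_A$ is that of $A$ with one extra factor $n$. We need one elementary fact, which will return at the end. If $d_i\ge0$ and $\gamma>1$, then
$$\sum_{i\le n}i\,d_i=O(n^\gamma)\ \Longrightarrow\ \sum_{1\le i\le n}d_i=O(n^{\gamma-1}).\tag{3}$$
Indeed $\sum_{n/2<i\le n}d_i\le\frac2n\sum_{i\le n}i\,d_i=O(n^{\gamma-1})$, and adding this up over $n,n/2,n/4,\dots$ gives a geometric series, because $\gamma-1>0$.

**Lemma 4 (Bergman).** Let $B$ be a unital algebra generated by a finite set, and $V$ the span of $1$ and the generators. Either $\dim V^n\ge\frac{(n+1)(n+2)}2$ for all $n$, or $\dim V^n=O(n)$.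

**Proposition 5.** If $\operatorname{GKdim}\mathcal P_A<3$, then $\sum_{i\le n}\dim\mathcal P_A(i)=O(n^2)$. So $\operatorname{GKdim}\mathcal P_A\notin(2,3)$.

*Proof.* Choose $\gamma\in(2,3)$ with $\sum_{i\le n}i\dim A_{i-1}=O(n^\gamma)$. By (3), $S(n):=\sum_{d\le n}\dim A_d=O(n^{\gamma-1})=o(n^2)$. With $V=A_0+A_1$ we have $V^n=\bigoplus_{d\le n}A_d$, so $\dim V^n=S(n)$. The first alternative of Lemma 4 is impossible, so $S(n)=O(n)$, and $\sum_{i\le n}i\dim A_{i-1}\le nS(n)=O(n^2)$. $\square$

It remains to prove Lemma 4. We need it for the general case as well.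

## 2. Bergman's gap: words, cycles and periods

A word $w_1\cdots w_L$ has *period* $\lambda\ge1$ if $w_i=w_{i+\lambda}$ whenever $1\le i<i+\lambda\le L$. We use the **Fine–Wilf theorem**: a word of length $L\ge\lambda+\mu-\gcd(\lambda,\mu)$ with periods $\lambda,\mu$ has period $\gamma=\gcd(\lambda,\mu)$. Here is a short proof, by induction on $\lambda+\mu$. If $\lambda=\mu$, nothing is to be shown. Let $\lambda<\mu$. The prefix of length $L-\lambda$ has period $\lambda$. It also has period $\mu-\lambda$, because $w_{i+\mu-\lambda}=w_{i+\mu}=w_i$ if $i+\mu\le L$. Its length is at least $\lambda+(\mu-\lambda)-\gamma$, so by induction it has period $\gamma$. Its length is also at least $\mu-\gamma\ge\lambda$, since $\gamma$ divides $\mu-\lambda>0$. The whole word is the $\lambda$-periodic continuation of this prefix, and $\gamma\mid\lambda$, so it has period $\gamma$.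

*Proof of Lemma 4.*

**Step 1: from dimensions to counting words.** Let $\mathcal L$ be the set of words in the generators that are not, in $B$, linear combinations of deglex-smaller words. Deglex order is compatible with multiplication on both sides, so $\mathcal L$ is closed under factors. The words of $\mathcal L$ of length $\le n$ form a basis of $V^n$. Hence $\dim V^n=\sum_{k\le n}c(k)$, where $c(k)$ is the number of words of length $k$ in $\mathcal L$. If $c(k)\ge k+1$ for all $k$, the first alternative holds. Otherwise $c(d)\le d$ for some $d\ge0$. If $d=0$, the empty word is not in $\mathcal L$, so $1=0$ and $B=0$. So let $d\ge1$. We show that $c$ is bounded, which gives the second alternative.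

**Step 2: from words to walks.** Let $\Gamma$ be the graph whose vertices are the words of length $d$ in $\mathcal L$ and whose edges are the words of length $d+1$ in $\mathcal L$, each going from its prefix to its suffix of length $d$. An edge is determined by its source and its last letter. Words of length $d+n$ in $\mathcal L$ inject into walks with $n$ edges, and $\Gamma$ has at most $d$ vertices. Reading around a simple cycle of length $\lambda$ gives a bi-infinite $\lambda$-periodic word whose factors of length $d$ are the vertices of the cycle.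

**Step 3: distinct simple cycles are vertex-disjoint.** This excludes exponential branching. Suppose $C_1\ne C_2$ meet. Going around $C_2$ from a common vertex, take the first edge not in $C_1$. It exists, since otherwise $C_2$ would follow $C_1$ all the way. It starts at some $u\in C_1$. Follow $C_2$ to its first return to $C_1$, at $u'$ (possibly $u'=u$). This ear, together with the path of $C_1$ from $u'$ to $u$, with $\ell\ge1$ vertices say, is a simple cycle $C_2'$. Let $\lambda=|C_1|$ and $\mu=|C_2'|$. The union has $\lambda+\mu-\ell$ vertices, so $\lambda+\mu-\ell\le d$. The word along the common path $u'\to u$ has length $L=d+\ell-1\ge\lambda+\mu-1$ and periods $\lambda$ and $\mu$, hence period $\gamma=\gcd(\lambda,\mu)$. The next letter along $C_1$ equals the letter in position $L+1-\lambda$, and the next letter along $C_2'$ equals the letter in position $L+1-\mu$. Both positions lie in $[1,L]$ and are congruent mod $\gamma$, so the two letters agree. Hence the first edge of the ear and the edge of $C_1$ leaving $u$ have the same source and the same last letter, so they are equal.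 This is a contradiction.

**Step 4: no walk leads from a simple cycle to another one.** This excludes linear growth of $c$. Suppose there are such walks from $C_1$ to $C_2\neq C_1$, and take a shortest one, $u=v_0\to\dots\to v_r=v$, from $C_1$ to $C_2$. By Step 3, $r\ge1$. Its $r-1$ interior vertices are distinct and lie outside $C_1\cup C_2$, so $\lambda+\mu+r-1\le d$ for the cycle lengths $\lambda,\mu$. In the word $W$ of length $d+r$ along this path, $u$ is a prefix with period $\lambda$ and $v$ a suffix with period $\mu$. They overlap in a word $O$ of length $d-r\ge\lambda+\mu-1$. So $O$ has period $\gamma=\gcd(\lambda,\mu)$. As $|O|\ge\lambda,\mu$, the $\gamma$-periodic extension of $O$ coincides with its $\lambda$-periodic and $\mu$-periodic extensions. So $W$ has period $\gamma$, hence period $\lambda$, and the letter of $W$ after $u$ is the letter after $u$ along $C_1$. Thus $v_1\in C_1$. If $r>1$, this contradicts minimality. If $r=1$, it contradicts disjointness.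

**Step 5: counting walks.** In a strongly connected component containing an edge, every vertex and every edge lies on a simple cycle inside the component. By Steps 3 and 4 such a component is a single simple cycle, and a walk visits at most one such component. So a walk consists of a simple path outside cycles, a stretch along one simple cycle, and a simple path outside cycles (some possibly empty). For a given number of edges there is a bounded number of these. So $c$ is bounded. $\square$

## 3. The values taken by $\mathcal P_A$, and two theorems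

Write $S(n)\asymp n^\rho$ if $c_1n^\rho\le S(n)\le c_2n^\rho$ for $n\ge1$ with $c_1,c_2>0$.

**Lemma 6.** If $S(n)=\sum_{d\le n}\dim A_d\asymp n^\rho$ with $\rho>0$, then $\operatorname{GKdim}\mathcal P_A=\rho+1$. The values $2$, every real number in $[3,\infty)$, and $\infty$ occur as $\operatorname{GKdim}\mathcal P_A$.

*Proof.* Clearly $\sum_{i\le n}i\dim A_{i-1}\le nS(n)\le c_2n^{\rho+1}$. For the lower bound choose $\delta>0$ with $c_2\delta^\rho\le c_1/2$. For large $n$ the degrees in $(\delta n,n]$ carry dimension at least $\frac{c_1}2n^\rho$, each with weight at least $\delta n$. So the sum up to arity $n+1$ is at least $\frac{c_1\delta}2n^{\rho+1}$.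

*Value 2:* take $A=\Bbbk[x]$, $\rho=1$.

*Values in $[3,\infty)$:* let $\theta\in[0,1]$. Let $D=\emptyset$ if $\theta=0$, and $D=\{\lfloor k^{1/\theta}\rfloor:k\ge1\}$ otherwise. Since $1/\theta\ge1$, the numbers $k^{1/\theta}$ have gaps $\ge1$, so these integers are distinct and $\#(D\cap[0,n])\asymp n^\theta$ for $\theta>0$. Let $A_\theta$ be the monomial algebra on $x,y$ (of degree 1) with basis the words $x^i$, $x^iyx^j$ ($i,j\ge0$) and $x^iyx^jyx^k$ ($i,k\ge0$, $j\in D$). This set is closed under factors, so the other words span an ideal of the free algebra and $A_\theta$ is the quotient by it. The words with at most one $y$ contribute $\asymp n^2$ up to degree $n$. The words with two $y$'s contribute $\sum_{j\in D,\,j\le n-2}\binom{n-j}2$. For $\theta>0$ this is at most $\#(D\cap[0,n])\,n^2$, and the terms with $j\le n/2$ show that it is $\asymp n^{2+\theta}$ for large $n$. So $S(n)\asymp n^{2+\theta}$. For $A=A_\theta\otimes\Bbbk[z_1,\dots,z_l]$ one gets $\sum_{d\le n}\dim(A_\theta)_d\binom{n-d+l}l\asymp n^{2+\theta+l}$ (for the lower bound use $d\le n/2$). So $\operatorname{GKdim}\mathcal P_A=3+\theta+l$,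 and this covers $[3,\infty)$.

*Value $\infty$:* for $A$ free on two generators, $\dim\mathcal P_A(n)=n2^{n-1}$. $\square$

So the family $\mathcal P_A$ takes no value in $(2,3)$. The results for all operads are as follows.

**Theorem A.** Let $\mathcal P\ne0$ be a finitely generated locally finite symmetric operad over a field $\Bbbk$. If $\operatorname{GKdim}\mathcal P<3$, then $\sum_{i\le n}\dim\mathcal P(i)=O(n^2)$ and $\operatorname{GKdim}\mathcal P\in\{0,1,2\}$.

**Theorem B.** Over every field, the set of GK-dimensions of nonzero finitely generated locally finite symmetric operads is exactly $\{0,1,2\}\cup[3,\infty]$.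

In particular the answer to the question is no, over any field. The values $0$ and $1$ were realized in Section 1 and the other ones in Lemma 6, so **Theorem B follows from Theorem A**. The rest of these notes proves Theorem A.

## 4. What the special case got for free

For $\mathcal P_A$ the space $\mathcal P[F]$ is a multiplicity space $A_{|F|-1}$ tensored with $\Bbbk F$, and the multiplicity spaces form a finitely generated algebra. A sensible first plan for general $\mathcal P$ is this. Since $\dim\mathcal P(n)$ is small compared with $n^3$ on average, representation theory should force $\mathcal P(n)$ to look like "multiplicity space times $\Bbbk F$" plus something on which $\mathrm{Alt}(F)$ acts trivially. Grafting trees should make the multiplicity spaces a finitely generated module over a finitely generated algebra $B$, and then one applies Lemma 4. This plan stops at three points.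

First, $\operatorname{GKdim}\mathcal P<3$ bounds sums and not single terms. The sequence with $d_n=\lfloor n^{2.4}\rfloor$ for $n=2^k$ and $d_n=n$ otherwise has $\sum_{i\le n}d_i=O(n^{2.4})$, but $d_n/n^2$ is unbounded. So representation theory controls $\mathcal P(n)$ only for some $n$, and composition in $\mathcal P$ has to carry the control to all large $n$ (Section 7).

Second, in positive characteristic $\mathcal P(n)$ need not be a direct sum of simple modules, so "multiplicity space" needs a definition by explicit elements (Section 8).

Third, and this is the main point, **modules have no Bergman gap**. Let $W$ be the set of words $x^i$ ($i\ge0$) and $x^kyx^j$ ($j\ge0$, $k$ a square). $W$ is closed under prefixes, so the words outside $W$ span a right ideal of $\Bbbk\langle x,y\rangle$, and the quotient is a cyclic right module with basis $W$. In degree $n\ge1$ it has dimension $1+\#\{k\le n-1:k\text{ a square}\}\asymp n^{1/2}$. So its growth is $\asymp n^{3/2}$, strictly between $n$ and $n^2$. For a finitely generated module the algebra bounds the module, but the gap for the algebra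 says nothing unless the module also bounds the algebra.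

For $\mathcal P_A$ the module is $A$ itself. It is acted on from the left and from the right, the two actions commute, and $A$ is finitely generated for each of them. Hence a left multiplication is determined by its value on the generator $1$ of the right module, and the algebra of left multiplications is no larger than the module. For general $\mathcal P$ we shall find two families of operators on the multiplicity spaces that play the roles of left and right multiplication (Sections 11 and 12).

## 5. Trees

For a finite set $X$ let $I_X$ be the augmentation ideal of $\Bbbk\mathrm{Alt}(X)$. A cycle $(x\,y\,z)$ means $x\to y\to z\to x$. If a set $U$ generates a finite group $H$ acting on $V$, and $I_H$ is the augmentation ideal of $\Bbbk H$, then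
$$I_HV=\sum_{u\in U}(1-u)V,\tag{4}$$
because $(1-uv)f=(1-u)f+(1-v)f-(1-u)(1-v)f$ and every element of $H$ is a product of elements of $U$. We also use the telescoping identity
$$1-w_1\cdots w_k=\sum_{i=1}^kw_1\cdots w_{i-1}(1-w_i).\tag{5}$$

Let $\mathcal P$ be as in Theorem A, and choose $m\ge2$ such that $\mathcal P$ is generated by elements of arity $\le m$. Then $\mathcal P[F]$ is spanned by tree monomials with vertices decorated by elements of $\mathcal P(0),\dots,\mathcal P(m)$. If $|F|\ge2$, contract, as long as possible, edges joining a $0$-ary vertex to its parent and edges at unary vertices. A $0$-ary vertex lowers the arity of its parent by one, and a unary vertex leaves the arity of its neighbor unchanged, so decorations stay in arities $\le m$. At the end no $0$-ary or unary vertex is left, since such a vertex would be the whole tree and $|F|\ge2$. So for $|F|\ge2$, $\mathcal P[F]$ is spanned by tree monomials all of whose vertices have arity in $[2,m]$. From now on, **tree** means such a tree monomial.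

"Below" means farther from the root. A vertex is an *ancestor* of a leaf if the leaf is below it. A *top vertex* is a vertex all of whose children are leaves. Every vertex has a top vertex below it or equal to it. A tree with $n$ leaves and $V$ vertices satisfies $n-1=\sum(\text{arity}-1)\le V(m-1)$. If $g$ is the subtree at a non-root vertex of the tree $f$, then $f=f'\circ_kg$ with $f'$ a tree.

## 6. Modules of degree at most 1

**Definition 7.** A $\Bbbk S_n$-module $V$ has *degree $\le1$* if $I_XI_YV=0$ for all disjoint 5-sets $X,Y\subset[n]$.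

Examples: $\Bbbk F$ has degree $\le1$. Indeed, a point $s\in F$ lies in at most one of $X,Y$; $\mathrm{Alt}$ of the other set fixes $s$, and the elements of $I_X$ and $I_Y$ commute. The module $\Bbbk F\otimes\Bbbk F$, of dimension $n^2$, does not have degree $\le1$ for $n\ge10$: for 3-cycles $w\in\mathrm{Alt}(X)$, $w'\in\mathrm{Alt}(Y)$, $s\in\operatorname{supp}w$, $s'\in\operatorname{supp}w'$ we have $(1-w)(1-w')(s\otimes s')=(s-ws)\otimes(s'-w's')\ne0$.

If $n\ge10$, then degree $\le1$ is equivalent to $(1-w)(1-w')V=0$ for all disjoint 3-cycles $w,w'$. Disjoint 3-cycles lie in $\mathrm{Alt}(X),\mathrm{Alt}(Y)$ for disjoint 5-sets. Conversely, use (4), since 3-cycles generate $\mathrm{Alt}(X)$ and $I_YV$ is stable under $\mathrm{Alt}(X)$. Expanding by (5) products of 3-cycles, and using that permutations with disjoint supports commute, we get for $n\ge10$: if $\mathcal P(n)$ has degree $\le1$ and $|F|=n$, then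
$$(1-\pi)(1-\pi')\mathcal P[F]=0\quad\text{for }\pi\in\mathrm{Alt}(X),\ \pi'\in\mathrm{Alt}(Y),\ X,Y\subset F\text{ disjoint}.\tag{6}$$
We use (6) in the form: $(1-\pi')f$ *is fixed by every even permutation supported away from $\pi'$*.

**Lemma 8.** There are $c>0$ and $n_2$ such that every $\Bbbk S_n$-module $V$ with $n\ge n_2$ and $\dim V<cn^2$ has degree $\le1$.

*Proof.* **Step 1: a diagonalizable operator that detects degree $\geq 2$.** Suppose $I_{X_1}I_{X_2}V\ne0$ for disjoint 5-sets $X_1,X_2$, where $V$ is finite dimensional. Extend scalars to $\overline\Bbbk$, and extend to disjoint 5-sets $X_1,\dots,X_M$, $M=\lfloor n/5\rfloor$. Let $q\in\{2,3\}$, $q\ne p$. As $A_5$ is simple, it is generated by its elements of order $q$. By (4) there are $\sigma_k\in\mathrm{Alt}(X_k)$ of order $q$, $k=1,2$, such that $e=(1-\sigma_1)(1-\sigma_2)$ is nonzero on $V$. As $\sigma_1,\sigma_2$ commute and have order prime to $p$, $e$ is diagonalizable.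

**Step 2: a composition factor with two nontrivial components.** Let $D=\prod_k\mathrm{Alt}(X_k)$. The simple $\overline\Bbbk D$-modules are $L_1\boxtimes\cdots\boxtimes L_M$ with $L_k$ simple. If every composition factor of $V|_D$ had at most one nontrivial $L_k$, then on each of them $1-\sigma_1$ or $1-\sigma_2$ would be $0$. So $e$ would vanish on all composition factors and be nilpotent. Being diagonalizable, it would be $0$, a contradiction. So some composition factor has a set $J$ of $j\ge2$ nontrivial components.

**Step 3: counting.** Elements $g\in S_n$ permuting the blocks $X_k$ normalize $D$. Applying $g$ to a composition series of $V|_D$ gives another one, with factors twisted by $g$. So by Jordan–Hölder every $j$-subset of $\{1,\dots,M\}$ occurs as the set of nontrivial components of some composition factor, and at least $\binom Mj$ nonisomorphic ones occur. Each has dimension $\ge2^j$, since $A_5$ is perfect and so its nontrivial simple modules have dimension $\ge2$. Hence $\dim V\ge\binom Mj2^j\ge\min\left(\binom M2,2^{M-2}\right)$, by the first term if $2\le j\le M-2$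 and by the second if $j\geq M-1$. This is $\ge cn^2$ for a suitable $c>0$ and all large $n$. $\square$

## 7. Degree at most 1 in all large arities

**Proposition 9.** If $\operatorname{GKdim}\mathcal P<3$, there is $N$, as large as we like, such that $\mathcal P(n)$ has degree $\le1$ for all $n\ge N$.

*Proof.* **Step 1: a long window to start from.** Let $K=40m$. If for some $N_0$ every window $[N,N+K]$ with $N\ge N_0$ contained an $n$ with $\dim\mathcal P(n)\ge cn^2$, then $\sum_{i\le n}\dim\mathcal P(i)\ge c'n^3$ for large $n$ with some $c'>0$, and $\operatorname{GKdim}\mathcal P\ge3$. So by Lemma 8 there are arbitrarily large $N\ge\max(50,n_2)$ such that $\mathcal P(n)$ has degree $\le1$ for all $n\in[N,N+K]$. Fix such an $N$. We induct: let $n>N+K$ and assume degree $\le1$ for all arities in $[N,n-1]$. Since trees span, it suffices to show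
$$(1-w)(1-w')f=0\tag{7}$$
for all trees $f\in\mathcal P[F]$, $|F|=n$, and all disjoint 3-cycles $w,w'$ in $\mathrm{Sym}(F)$. Put $\Omega=\operatorname{supp}w\cup\operatorname{supp}w'$, a set of six labels.

**Step 2 (rule a): cut off a top vertex that avoids $\Omega$.** *If some top vertex has no leaf in $\Omega$, then (7) holds.* The top vertex is not the root, as $n>m$. So $f=f'\circ_kg$, where $g$ is this vertex and $N\le n-m+1\le|f'|\le n-1$. Then $(1-w)(1-w')f=((1-w)(1-w')f')\circ_kg=0$ by induction.

This is the obvious induction, and it stops when every top vertex has a leaf in $\Omega$. Such trees are long and thin. The next two rules allow us to change $\Omega$ and to change the tree.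

**Step 3 (rule R): replace the 3-cycles.** *Let $d,d'\in F\setminus\Omega$ be distinct. If $(1-(x\,d\,d'))(1-w')f=0$ for all $x\in\operatorname{supp}w$, then (7) holds. The same holds with $w,w'$ exchanged.* The cycles $(x\,d\,d')$ generate $\mathrm{Alt}(\operatorname{supp}w\cup\{d,d'\})\ni w$. Write $w$ as a product of them and use (5). Exchanging is allowed since $1-w$ and $1-w'$ commute.

**Step 4 (rule b): move a piece of the tree.** *Let $u$ be a non-root vertex whose subtree has at least two vertices and whose leaves meet $\Omega$ in exactly one element $x$. Suppose there are leaves $z\ne z'$ not in $\Omega$ and not below $u$. Then (7) holds.*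

Say $x\in\operatorname{supp}w$; the other case is symmetric. If a top vertex below or equal to $u$ does not have $x$ as a leaf, it avoids $\Omega$ and we use rule (a). Otherwise the subtree at $u$ has a single top vertex, so it is a chain of vertices $u=u_1\to\dots\to u_r$, $r\ge2$, with $x$ a child of $u_r$. Let $g$ be the single vertex $u_r$, with leaf set $G$, and $f=f'\circ_\ast g$, $f'\in\mathcal P[F']$. Then $G\cap\Omega=\{x\}$, $\operatorname{supp}w'\subset F'\setminus\ast$ and $z,z'\in F'$. Put $h=(1-w')f'$. As $N\le|F'|<n$, (6) shows that $h$ is fixed by $\mu=(z\,\ast\,z')$. In $\mu h$ the leaf named $\ast$ is the former leaf $z$. So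
$$h\circ_\ast g=(\mu h)\circ_\ast g=\tilde\mu(h\circ_zg),$$
where $\tilde\mu$ sends $\ast\mapsto z'$, $z'\mapsto z$ and fixes all other labels. It fixes $\Omega$ pointwise, so it commutes with applying $w$. Hence
$$(1-w)(1-w')f=(1-w)(h\circ_\ast g)=\tilde\mu\,(1-w)(1-w')(f'\circ_zg).$$
In the tree $f'\circ_zg$ the vertex $u_{r-1}$ is non-root. It is a top vertex without a leaf in $\Omega$: $u_r$ has been replaced by the leaf $\ast$, and $z$ is not below $u$. So the right side is $0$ by rule (a).

**Step 5: put four of the six labels near the root.** By rule (a), assume every top vertex has a leaf in $\Omega$. Then there are at most 6 top vertices, hence at most 5 vertices with $\ge2$ non-leaf children. The number $V$ of vertices is at least $(n-1)/(m-1)\ge40$. Let $S$ be a set of 20 vertices containing the root and closed under taking parents. A vertex without a leaf child outside $\Omega$ either has $\ge2$ non-leaf children (at most 5 such) or has a leaf child in $\Omega$ (at most 6 such). So at least 9 vertices of $S$ have a leaf child outside $\Omega$, and we may choose 6 distinct leaves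 $b,c,b',c',z,z'\notin\Omega$ that are children of vertices of $S$. By rule (R), applied twice, it suffices to treat
$$w=(x\,b\,c),\qquad w'=(y\,b'\,c'),$$
with $x,y$ in the original supports of $w,w'$. Put $\Omega'=\{x,b,c,y,b',c'\}$; then $z,z'\notin\Omega'$.

If some top vertex avoids $\Omega'$, use rule (a). Otherwise consider an off-$S$ vertex. Below it or equal to it there is a top vertex, again off $S$, with a leaf in $\Omega'$. This leaf is $x$ or $y$, since $b,c,b',c'$ are children of vertices of $S$. So *every off-$S$ vertex is an ancestor of $x$ or $y$*. Let $S_x,S_y,S_{xy}$ be the sets of off-$S$ vertices that are ancestors of only $x$, only $y$, both.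

**Step 6: the case $|S_x|\ge2$ or $|S_y|\ge2$.** Let $|S_x|\ge2$ and let $u$ be the element of the chain $S_x$ closest to the root. It is not the root. The descendants of $u$ are off $S$, so the leaves below $u$ meet $\Omega'$ only in $x$, and $z,z'$ are not below $u$. The subtree at $u$ contains $S_x$. So rule (b) applies. The case $|S_y|\ge2$ is the same.

**Step 7: a long common chain.** Otherwise $S_{xy}$ has $r\ge V-22\ge18$ elements. It consists of the off-$S$ vertices on the path of common ancestors of $x$ and $y$, so it is a chain $s_1\to\dots\to s_r$ of successive children, $s_1$ closest to the root. For $k<r$ the only non-leaf child of $s_k$ is $s_{k+1}$, since another one would be an off-$S$ vertex that is an ancestor of neither $x$ nor $y$. So $s_k$ has a leaf child. It is not in $\Omega'\cup\{z,z'\}$, because $x,y$ are below $s_{k+1}$ and the other labels are children of vertices of $S$. Choose leaf children $e,e',d,d'$ of $s_1,s_2,s_3,s_4$. By rule (R) it suffices to show $(1-(v\,d\,d'))(1-w')f=0$ for $v\in\{x,b,c\}$.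

If $v\in\{b,c\}$, the leaves below $s_5$ meet $\{v,d,d',y,b',c'\}$ only in $y$, and rule (b) applies with $u=s_5$ and $z,z'$.

Let $v=x$ and $w_1=(x\,d\,d')$. Now both $x$ and $y$ are below $s_5$, and we first move $y$ up. Let $g$ be the subtree at $s_1$, with leaf set $G$, and $f=f'\circ_\ast g$. All off-$S$ vertices are $s_1$ or below it: an off-$S$ ancestor of $x$ or $y$ is comparable with $s_1$, and if it were strictly above $s_1$ it would belong to $S_{xy}$. So all leaves outside $G$ are children of vertices of $S$, and $n>|G|\ge n-20m\ge N$. By induction and (6), $(1-w_1)g$ is fixed by $\nu=(y\,e\,e')$, and $\nu$ commutes with $w_1$. So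
$$(1-w_1)f=f'\circ_\ast\nu(1-w_1)g=\nu(1-w_1)f=(1-w_1)\nu f,$$
and $(1-w')(1-w_1)f=(1-w')(1-w_1)\nu f$. In the tree $\nu f$ the leaf named $y$ is the former leaf $e'$, a child of $s_2$. So the leaves below $s_5$ meet $\{x,d,d',y,b',c'\}$ only in $x$. Rule (b), applied to $\nu f$ with $u=s_5$ and $z,z'$, gives $0$. $\square$

**From now on $\operatorname{GKdim}\mathcal P<3$, and $N$ is fixed as in Proposition 9 with $N\ge50+10m$.** All arities below are $\ge N$ unless they are those of generators or of small subtrees, so (6) is available. *Fresh* elements of a label set are distinct from all those named before; as $N\ge50$, there are always enough.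

## 8. The elements $\alpha_{ij}^t(f)$ and the spaces $A(n)$

We need a substitute for the multiplicity space of $\Bbbk F$ that works in every characteristic.

**Definition 10.** Let $|F|\ge N$, $f\in\mathcal P[F]$, and $i,j,t\in F$ distinct. Put
$$\alpha_{ij}^t(f)=(1-\tau)(1-\kappa)f,\tag{8}$$
where $t'\in F\setminus\{i,j,t\}$, $\tau=(i\,t\,t')$, and $\kappa\in\mathrm{Alt}(F)$ satisfies $\kappa(j)=i$ and fixes $t,t'$.

The label $i$ sits on the leaf $i$ in $f$ and on the leaf $j$ in $\kappa f$. The factor $1-\tau$ isolates the effect of this change.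

**Example 11.** Take formula (8) in $A_{|F|-1}\otimes\Bbbk F$, as in $\mathcal P_A$. For $f=a\otimes j$ we get $(1-\kappa)f=a\otimes(j-i)$ and $\alpha_{ij}^t(f)=a\otimes(t-i)$. For $f=a\otimes i$ we get $(1-\kappa)f=a\otimes(i-\kappa(i))$ with $\kappa(i)\notin\{i,t,t'\}$, so $\alpha_{ij}^t(f)=a\otimes(i-t)$. For $v\ne i,j$, $\alpha_{ij}^t(a\otimes v)=0$: if $v\in\{t,t'\}$, it is killed by $1-\kappa$; otherwise $v,\kappa(v)\notin\{i,t,t'\}$ and $1-\tau$ kills $a\otimes(v-\kappa (v))$. So the elements $\alpha^t_{ij}(f)$ form the space $A_{|F|-1}\otimes(t-i)$, which is a copy of the multiplicity space.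

**Lemma 12.**

1. $\alpha_{ij}^t(f)$ does not depend on $\kappa,t'$. If $\kappa=(i\,c\,j)$ with $c\ne t$, then $\tau$ may be replaced by any even $\tau_1$ with $\tau_1(i)=t$ fixing $j,c$.
2. $\alpha_{ij}^t(f)$ is fixed by $\mathrm{Alt}(F\setminus\{i,t\})$.
3. $\pi\alpha_{ij}^t(f)=\alpha_{\pi i,\pi j}^{\pi t}(\pi f)$ for bijections $\pi:F\to F'$.
4. If $\pi\in\mathrm{Alt}(F)$, $\pi(i)=i$ and $\pi(t)=t_1\ne j$, then $\pi\alpha_{ij}^t(f)=\alpha_{ij}^{t_1}(f)$.
5. For distinct $i,j,k,t$ there is $\kappa_1\in\mathrm{Alt}(F)$ with $\kappa_1(j)=i$, $\kappa_1(t)=t$ and $\alpha_{ik}^t(f)=\alpha_{ij}^t(f)+\kappa_1\alpha_{jk}^t(f)$.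
6. $\alpha_{ij}^t(f\circ_kg)=\alpha_{ij}^t(f)\circ_kg$ for $k\in F\setminus\{i,j,t\}$, and $\alpha_{ij}^t(z\circ_\ast f)=z\circ_\ast\alpha_{ij}^t(f)$, where $|g|,|z|\ge2$.

*Proof.* (1) If $\kappa,\kappa_1$ are two choices with the same $t'$, then $y=\kappa_1\kappa^{-1}$ is even and fixes $i,t,t'$, so $(1-\tau)(\kappa_1-\kappa)f=(1-\tau)(y-1)\kappa f=0$ by (6). So for given $t'$ we may take $\kappa=(i\,c\,j)$ for any $c\notin\{i,j,t,t'\}$. Let $h=(1-\kappa)f$ for this $\kappa$. If $\tau,\tau_1$ are even, send $i$ to $t$ and fix $j,c$, then $\tau_1^{-1}\tau\in\mathrm{Alt}(F\setminus\{i,j,c\})$ fixes $h$ by (6), so $\tau h=\tau_1h$. Applied to $(i\,t\,t')$ and $(i\,t\,t'')$, with $c\notin\{i,j,t,t',t''\}$, this gives independence of $t'$. In general it gives the last claim.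

(2) For a 3-cycle $\pi$ in $F\setminus\{i,t\}$ choose $t'\notin\operatorname{supp}\pi\cup\{i,j,t\}$. Then $(1-\pi)(1-\tau)(1-\kappa)f=0$ by (6).

(3) $\pi(1-\tau)(1-\kappa)f=(1-\pi\tau\pi^{-1})(1-\pi\kappa\pi^{-1})\pi f$, and the conjugated permutations are an admissible choice for $\pi i,\pi j,\pi t$.

(4) If $t_1=t$, this is (2). Otherwise let $h=(1-\kappa)f$, $\kappa=(i\,c\,j)$, $\tau=(i\,t\,t')$, $\pi_0=(t\,t_1\,t_2)$ with $c,t_2,t'$ distinct and fresh. Then $\pi_0h=h$ by (6), and $\pi_0\alpha_{ij}^t(f)=h-(\pi_0\tau\pi_0^{-1})h=\alpha_{ij}^{t_1}(f)$, since $\pi_0\tau\pi_0^{-1}=(i\,t_1\,t')$. Finally $\pi\pi_0^{-1}$ is even and fixes $i,t_1$, so it fixes $\alpha_{ij}^{t_1}(f)$ by (2).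

(5) Let $\kappa_1=(i\,c\,j)$, $\kappa_2=(j\,c'\,k)$ with $c,c',t'$ fresh, and $\tau=(i\,t\,t')$. The permutation $\kappa_1\kappa_2$ is even, sends $k$ to $i$ and fixes $t,t'$. We have $1-\kappa_1\kappa_2=(1-\kappa_1)+\kappa_1(1-\kappa_2)$ and $(1-\tau)\kappa_1=\kappa_1(1-(j\,t\,t'))$. Apply $1-\tau$ to the first identity.

(6) In the first case choose $\kappa,\tau$ in $\mathrm{Alt}(F\setminus k)$, in the second in $\mathrm{Alt}(F)$. Then use naturality of composition. $\square$

For $F=\{i,t\}\sqcup G$ put $A[i,t;G]=\{\alpha_{ij}^t(f):f\in\mathcal P[F]\}$. This does not depend on $j\in G$: for $\pi\in\mathrm{Alt}(G)$ with $\pi(j)=j'$, parts 2 and 3 give $\alpha_{ij}^t(f)=\pi\alpha_{ij}^t(f)=\alpha_{ij'}^t(\pi f)$. It is a subspace of $\mathcal P[F]$, stable under $\mathrm{Sym}(G)$ and fixed elementwise by $\mathrm{Alt}(G)$. With two fixed symbols $s,t$ put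
$$A(n)=A[s,t;\{1,\dots,n-2\}].$$
All odd permutations of $\{1,\dots,n-2\}$ act on $A(n)$ by one involution $\varepsilon$. Relabelling identifies every $A[i,t;G]$ with $|G|=n-2$ with $A(n)$.

For $f\in\mathcal P[F]$, $|F|=n$, and $i\ne j$ in $F$, let $[\alpha_{ij}(f)]\subset A(n)$ be the span of all relabellings of all $\alpha_{ij}^{t_0}(f)$, $t_0\in F\setminus\{i,j\}$, along bijections with $i\mapsto s$, $t_0\mapsto t$. Two such bijections for the same $t_0$ differ by a permutation fixing $s,t$, and by part 4 a different $t_0$ gives the same relabellings. So $[\alpha_{ij}(f)]$ is spanned by one element and its $\varepsilon$-image, and can be computed from any single $t_0$. Part 5 gives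
$$[\alpha_{ik}(f)]\subset[\alpha_{ij}(f)]+[\alpha_{jk}(f)],\tag{9}$$
since a relabelling of $\kappa_1\alpha_{jk}^t(f)$ with $i\mapsto s$ is a relabelling of $\alpha_{jk}^t(f)$ with $j\mapsto s$. As trees span,
$$A(n)=\sum_{f\text{ tree}}\ \sum_{i\ne j}[\alpha_{ij}(f)].\tag{10}$$

## 9. The size of the non-coinvariant part

Let $Q(n)=I_{[n]}\mathcal P(n)$ and $T(n)=\mathcal P(n)/Q(n)$. The next lemma says that $\dim Q(n)$ is $n\dim A(n)$ up to constants. For $\mathcal P_A$ with $n\ge3$, $Q(n)$ is $A_{n-1}$ tensored with the sum-zero vectors, of dimension $(n-1)\dim A_{n-1}$.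

**Lemma 13.** Let $n\ge N$ and $|F|=n$. (i) $\dim Q(n)\ge\lfloor n/5\rfloor\dim A(n)$. (ii) $\dim I_X\mathcal P[F]\le80\dim A(n)$ for every 5-set $X\subset F$, and $\dim Q(n)\le80n\dim A(n)$.

*Proof.* **Step 1, for (i): many independent copies of $A(n)$.** Let $X_1,\dots,X_M$ be disjoint 5-subsets of $F$, $M=\lfloor n/5\rfloor$, and $s_k\ne t_k$ in $X_k$. The spaces $A[s_k,t_k;F\setminus\{s_k,t_k\}]$ lie in $I_F\mathcal P[F]$. We show that they are independent. Let $\sum a_k=0$ with $a_k$ in the $k$-th space. For $k\ge2$, $a_k$ is fixed by $\mathrm{Alt}(X_1)$, hence so is $a_1$. Write $a_1=\alpha_{s_1j}^{t_1}(f)$ with $j,c\notin X_1$ distinct and $\kappa=(s_1\,c\,j)$. By Lemma 12(1), $a_1=(1-\tau)(1-\kappa)f=(1-\tau_2)(1-\kappa)f$ with $\tau=(s_1\,t_1\,t')$ and $\tau_2=(s_1\,t_1)(u\,u')$ in $\mathrm{Alt}(X_1)$. Since $\tau a_1=a_1=\tau_2a_1$,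
$$3a_1=(1+\tau+\tau^2)a_1=0,\qquad 2a_1=(1+\tau_2)a_1=0.$$
So $a_1=0$ in every characteristic. Likewise all $a_k=0$.

**Step 2, for (ii): one permutation $\sigma$.** Let $\sigma\in\mathrm{Alt}(X)$ be a 3-cycle if $p\ne3$ and a double transposition if $p=3$, so its order is prime to $p$. We bound $\dim(1-\sigma)\mathcal P[F]$ by moving the support of $\sigma$ away, point by point. Let $\operatorname{supp}\sigma=\{i_1,\dots,i_r\}$, $r\le4$. Choose distinct fresh $y_l,y_l'$ and let $\pi_l=(i_l\,y_l\,y_l')$, $1\le l\le r$; these commute. For $f\in\mathcal P[F]$ let $h=h_0=(1-\sigma)f$ and $h_l=\pi_l\cdots\pi_1h$. Then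
$$h_l-h_{l+1}=\pi_l\cdots\pi_1(1-\pi_{l+1})(1-\sigma)f=\pi_l\cdots\pi_1\,\alpha^{y_{l+1}}_{i_{l+1},\sigma^{-1}i_{l+1}}(f)=\alpha^{y_{l+1}}_{i_{l+1},\sigma^{-1}i_{l+1}}(f),$$
by (8) with $\tau=\pi_{l+1}$, $\kappa=\sigma$, and by Lemma 12(2). So $h-h_r\in\sum_lA[i_l,y_l;\cdot\,]$. Moreover $h_r\in(1-\sigma')\mathcal P[F]$, where $\sigma'$ is the conjugate of $\sigma$ by $\pi_r\cdots\pi_1$, supported on $\{y_l\}$. So $(1-\sigma)h_r=0$ by (6). Hence
$$(1-\sigma)^2f\in(1-\sigma)\sum_{l}A[i_l,y_l;\cdot\,].$$
As $\sigma$ is diagonalizable over $\overline\Bbbk$, $(1-\sigma)\mathcal P[F]=(1-\sigma)^2\mathcal P[F]$, and this space has dimension $\le4\dim A(n)$.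

**Step 3: from $\sigma$ to $X$ to $F$.** The elements of the chosen type in $\mathrm{Alt}(X)\cong A_5$, at most 20 of them, generate it. By (4), $\dim I_X\mathcal P[F]\le80\dim A(n)$. The groups $\mathrm{Alt}(\{1,2,3,4,y\})$, $5\le y\le n$, generate $\mathrm{Alt}(n)$, so by (4) $Q(n)$ is a sum of at most $n$ spaces $I_X\mathcal P(n)$. $\square$

## 10. The coinvariants and a commutative noetherian ring

This section bounds $\dim T(n)$. Put $T[F]=\mathcal P[F]/I_F\mathcal P[F]$. Even permutations act trivially on it; let $\varepsilon$ denote the action of the odd ones. Inserting a generator into a leaf does not descend to $T$, since it does not respect permutations moving that leaf. We divide out the defect and check that it is small.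

For $n\ge N':=N+m$ let $Z(n)\subset T(n)$ be the span of all relabellings of classes $[a\circ_ig]$ with $g\in\mathcal P(q)$, $2\le q\le m$, $a\in I_X\mathcal P[F]$, $|F|=n-q+1$, and $X\ni i$ a 5-subset of $F$. For given $q$ we may fix $(F,X,i)$ up to relabelling. The class $[a\circ_ig]$ is bilinear in $(a,g)$, and relabellings of the result only contribute $\varepsilon$. So by Lemma 13(ii), with $C_0=160\max_{q\le m}\dim\mathcal P(q)$,
$$\dim Z(n)\le C_0\sum_{q=2}^m\dim A(n-q+1).\tag{11}$$
Put $\overline T(n)=T(n)/Z(n)$, and similarly $\overline T[F]$.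

**Step 1: insertion is well defined on $\overline T$.** Let $g\in\mathcal P[H]$, $2\le|H|\le m$, $k\in F$, $|F|\ge N'$. We show that $f\mapsto[f\circ_kg]$ sends $I_F\mathcal P[F]$ and the elements defining $Z$ into $Z$.

If $f\in I_F\mathcal P[F]$, write $f=\sum(1-w)f_w$ over 3-cycles. If $k\notin\operatorname{supp}w$, then $((1-w)f_w)\circ_kg=(1-w)(f_w\circ_kg)$ is $0$ in $T$. If $k\in\operatorname{supp}w$, the class of $((1-w)f_w)\circ_kg$ is in $Z$ by definition (take a 5-set $X\supset\operatorname{supp}w$). So $[f\circ_kg]\in Z$.

Let $f=a\circ_ig'$ be as in the definition of $Z$, with $a\in I_X\mathcal P[F_1]$, $i\in X$; by naturality we need not consider its relabellings separately. Choose $k'\in F_1\setminus X$ and $\pi\in\mathrm{Alt}(F)$ with $\pi(k')=k$. As $f-\pi f\in I_F\mathcal P[F]$, we have $[f\circ_kg]\equiv[(\pi f)\circ_kg]$ modulo $Z$ by the previous paragraph. The latter is a relabelling of $[f\circ_{k'}g]=[(a\circ_{k'}g)\circ_ig']$. Since $k'\notin X$, $a\circ_{k'}g\in I_X\mathcal P[(F_1\setminus k')\sqcup H]$, so this lies in $Z$.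

So for $g\in\mathcal P(q)$, $2\le q\le m$, we get maps $\rho_g:\overline T(n)\to\overline T(n+q-1)$, $n\ge N'$,
$$(\rho_ga)(x_1,\dots,x_{r+q-1})=a(x_1,\dots,x_{r-1},\bullet)\circ_\bullet g(x_r,\dots,x_{r+q-1}),\qquad r=n,\tag{12}$$
where $a(x_1,\dots,x_n)$ is the relabelling $i\mapsto x_i$. They are linear in $g$ and commute with $\varepsilon$ (use an odd permutation of $x_1,\dots,x_{r-1}$).

**Step 2: the $\rho_g$ commute up to $\varepsilon$.** Write $\deg g=|g|-1$. We claim
$$\rho_h\rho_g=\varepsilon^{\deg g\deg h}\rho_g\rho_h.\tag{13}$$
The proof uses only that all elements are invariant under even permutations of the list of variables $x$, odd ones acting by $\varepsilon$. Let $q,q'$ be the arities of $g,h$ and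
$$\Phi=\bigl(a(x_1,\dots,x_{r-2},\bullet',\bullet)\circ_\bullet g(x_{r-1},\dots,x_{r+q-2})\bigr)\circ_{\bullet'}h(x_{r+q-1},\dots,x_{r+q+q'-2}).$$
In $\rho_h\rho_ga=(\rho_ga)(x_1,\dots,x_{r+q-2},\bullet')\circ_{\bullet'}h(x_{r+q-1},\dots)$ move $\bullet'$ to position $r-1$, past the $q$ variables $x_{r-1},\dots,x_{r+q-2}$. This gives $\rho_h\rho_ga=\varepsilon^q\Phi$. Symmetrically,
$$\rho_g\rho_ha=\varepsilon^{q'}\bigl(a(x_1,\dots,x_{r-2},\bullet,\bullet')\circ_{\bullet'}h(x_{r-1},\dots)\bigr)\circ_\bullet g(x_{r+q'-1},\dots).$$
Exchanging $\bullet,\bullet'$ in $a$ (one $\varepsilon$), using the parallel axiom, and exchanging the two blocks of $q'$ and $q$ variables ($\varepsilon^{qq'}$) turns this into $\varepsilon^{q'+1+qq'}\Phi$. As $q+q'+1+qq'=(q+1)(q'+1)\equiv\deg g\deg h\pmod2$, (13) follows.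

**Proposition 14.** $\dim\overline T(n)$ is a quasi-polynomial in $n$ for large $n$, and $\dim\overline T(n)=O(n)$.

(A quasi-polynomial is a function that is a polynomial on each residue class modulo some integer.)

*Proof.* For $n\ge N'+m$ every tree with $n$ leaves is $f'\circ_kg$ with $g$ a top vertex and $|f'|\ge N'$. Its class is, up to $\varepsilon$, $\rho_g$ applied to the class of $f'$ with $k$ as last variable. So $\bigoplus_{n\ge N'}\overline T(n)$ is generated by $\overline T(N'),\dots,\overline T(N'+m)$ under $\varepsilon$ and the $\rho_g$ with $g$ in bases of $\mathcal P(2),\dots,\mathcal P(m)$. By (13) the $\rho_g^2$ commute with all $\rho_h$, and every monomial in the $\rho_g$ can be reordered, up to a power of $\varepsilon$, into a monomial in the $\rho_g^2$ times a product in which each $\rho_g$ occurs at most once. So the module is finitely generated over the commutative polynomial ring $\Bbbk[y_g]$, with $y_g$ acting as $\rho_g^2$ and having positive degree. By the Hilbert–Serre theorem, $\dim\overline T(n)$ is eventually a quasi-polynomial. If it were not $O(n)$,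 one of its polynomials would have degree $\ge2$ and positive leading coefficient. Then $\dim\mathcal P(n)\ge\dim\overline T(n)\ge c'n^2$ along an arithmetic progression for large $n$ with $c'>0$, and $\operatorname{GKdim}\mathcal P\ge3$, a contradiction. $\square$

## 11. Left and right operators on $A$

Let $A=\bigoplus_{n\ge N}A(n)$. For $a\in A(n)$ write $a(\sigma,\theta;x_1,\dots,x_{n-2})$ for the relabelling $s\mapsto\sigma$, $t\mapsto\theta$, $i\mapsto x_i$, and $a(x_1,\dots,x_{n-2})=a(s,t;x_1,\dots,x_{n-2})$. Let $q$ be the arity of $g,z,y$. By Lemma 12(6) the following operators $A(n)\to A(n+q-1)$ are well defined. For $g,z\in\mathcal P(q)$ with $2\le q\le m$: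
$$(\rho_ga)(x_1,\dots,x_{n+q-3})=a(x_1,\dots,x_{n-3},\bullet)\circ_\bullet g(x_{n-2},\dots,x_{n+q-3}),\tag{14}$$
$$(L_za)(x_1,\dots,x_{n+q-3})=z(\ast,x_{n-1},\dots,x_{n+q-3})\circ_\ast a(x_1,\dots,x_{n-2}).\tag{15}$$
For $y\in\mathcal P(q)$ with $q\ge2$ of any size:
$$(r_ya)(x_1,\dots,x_{n+q-3})=\alpha_{s,x_1}^t\bigl(a(\bullet,t;x_q,\dots,x_{n+q-3})\circ_\bullet y(s,x_1,\dots,x_{q-1})\bigr).\tag{16}$$
(14) is (12) with $r=n-2$. $L_z$ puts a vertex at the root, and $\rho_g$ inserts at an ordinary leaf. $r_y$ inserts at the special leaf $s$ and then passes to a new special leaf inside $y$. All commute with $\varepsilon$: permute only variables belonging to $a$, which leaves $x_1$ fixed in the case of $r_y$.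

**Example 15.** In $\mathcal P_A$, by Example 11, $A(n)=A_{n-1}\otimes(t-s)$. Formulas (14)–(16) give the following. $\rho_g=0$, as $\bullet\ne s,t$. For $z=b\otimes\ast$, $L_z$ sends $c\otimes(t-s)$ to $bc\otimes(t-s)$; for another marked input it is $0$. For $y=b\otimes v$, $(c\otimes(t-\bullet))\circ_\bullet y=-cb\otimes v$. By Example 11 this gives $r_y(c\otimes(t-s))=-cb\otimes(t-s)$ if $v=x_1$, $+cb\otimes(t-s)$ if $v=s$, and $0$ otherwise. So the $L_z$ are left multiplications and the $r_y$ are right multiplications, up to sign.

By Lemma 12(6), for leaves $i\ne j$ of $f$, $|f|\ge N$,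
$$[\alpha_{ij}(f\circ_kg)]\subset\langle1,\varepsilon\rangle\rho_g[\alpha_{ij}(f)]\ (k\ne i,j),\qquad[\alpha_{ij}(z\circ_\ast f)]\subset\langle1,\varepsilon\rangle L_z[\alpha_{ij}(f)].\tag{17}$$
Here one computes with some $t_0\ne k$ that is a leaf of $f$, and the inputs of $z$ are ordered so that $\ast$ is first.

Let $B\subset\operatorname{End}_\Bbbk(A)$ be the unital subalgebra generated by $\varepsilon$ and the $\rho_g,L_z$ with $g,z$ in bases of $\mathcal P(2),\dots,\mathcal P(m)$. By linearity it contains all $\rho_g,L_z$. It is finitely generated and graded, $B=\bigoplus_{e\ge0}B_e$, where $B_e$ consists of the operators in $B$ raising arity by $e$.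

**Lemma 16.** The following hold.
$$r_y\,b=b\,r_y\quad(b\in B),\tag{18}$$
$$b\,\rho_g=\varepsilon^{e\deg g}\rho_g\,b\quad(b\in B_e).\tag{19}$$

*Proof.* It suffices to treat generators $b$; the case $b=\varepsilon$ is clear.

*(18) for $\rho_g$.* The last variable $\star$ of $r_ya$ belongs to $a$ and differs from $s,t,x_1$. So by Lemma 12(6) and the parallel axiom
$$\rho_gr_ya=\alpha^t_{s,x_1}\bigl((a\circ_\bullet y)\circ_\star g\bigr)=\alpha^t_{s,x_1}\bigl((a\circ_\star g)\circ_\bullet y\bigr)=r_y\rho_ga.$$
In both expressions the variables of $y$ come first, then the remaining ones of $a$, then those of $g$.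

*(18) for $L_z$.* By Lemma 12(6) and the sequential axiom
$$L_zr_ya=z\circ_\ast\alpha^t_{s,x_1}(a\circ_\bullet y)=\alpha^t_{s,x_1}\bigl(z\circ_\ast(a\circ_\bullet y)\bigr)=\alpha^t_{s,x_1}\bigl((z\circ_\ast a)\circ_\bullet y\bigr)=r_yL_za.$$
In both expressions the variables of $y$ come first, then those of $a$, then those of $z$.

*(19) for $\rho_h$.* This is (13). Its proof applies verbatim to the lists of variables $x$ of elements of $A$.

*(19) for $L_z$.* Let $e=\deg z$ and $q=|g|$. Then $\rho_gL_za$ is $(L_za)(x_1,\dots,x_{n-2},w_1,\dots,w_{e-1},\bullet)\circ_\bullet g(h_1,\dots,h_q)$. Move $\bullet$ past the $e$ variables $x_{n-2},w_1,\dots,w_{e-1}$ to position $n-2$. Now $\bullet$ is a variable of $a$, and by the sequential axiom we obtain $\varepsilon^e(L_z\rho_ga)(x_1,\dots,x_{n-3},h_1,\dots,h_q,x_{n-2},w_1,\dots,w_{e-1})$. Then move the block $h_1,\dots,h_q$ to the end, past $e$ variables, which gives $\varepsilon^{eq}$. In total $\rho_gL_z=\varepsilon^{e(q+1)}L_z\rho_g=\varepsilon^{\deg z\deg g}L_z\rho_g$. $\square$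

## 12. Generating $A$ from both sides

Put $N_1=N+10m$, $A_{\le N_1}=\bigoplus_{N\le n\le N_1}A(n)$, $C_1=\dim A_{\le N_1}$, $s(n)=\sum_{i=N}^n\dim A(i)$ and $b(n)=\sum_{e\le n}\dim B_e$.

**Proposition 17.** (i) $A=B\cdot A_{\le N_1}$. (ii) $A$ is generated from $A_{\le N_1}$ by the operators $\varepsilon,\rho_g,r_y$. (iii)
$$b(n)\le C_1\,s(n+N_1),\qquad s(n)\le C_1\,b(n).\tag{20}$$

*Proof.* **Step 1: reduce to thin trees with two nearby leaves.** Call leaves $l\ne l'$ of a tree *close* if their parents have distance $\le2$ in the tree. Let $n>N_1$. *Claim: $A(n)$ is spanned by the spaces $\langle1,\varepsilon\rangle\rho_gA(n-q+1)$ ($g\in\mathcal P(q)$, $2\le q\le m$) and the spaces $[\alpha_{ll'}(f)]$ with $f$ a tree with $n$ leaves, $l,l'$ close, and every vertex of $f$ an ancestor of $l$ or $l'$.*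

By (10), consider $[\alpha_{ij}(f)]$ for a tree $f$. If a top vertex avoids $i,j$, use (17). Otherwise all vertices are ancestors of $i$ or $j$, there are at most two top vertices, and at most one vertex has $\ge2$ non-leaf children. All other vertices have a leaf child. Choose one leaf child of each vertex on the tree path from the parent of $i$ to the parent of $j$, skipping the exceptional vertex if it has none, with $i$ and $j$ at the ends. (If $i$ and $j$ have the same parent, they are already close.) By (9), $[\alpha_{ij}(f)]\subset\sum[\alpha_{ll'}(f)]$ over consecutive pairs, which are close. For each close pair, if a top vertex avoids $l,l'$, use (17). Otherwise we have the required form.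

**Step 2: the shape of these trees.** Let $f,l,l'$ be as in the claim, $u_0$ the lowest common ancestor vertex of $l,l'$, and $g_0$ the subtree at $u_0$. Its vertices are those on the path between the parents of $l$ and $l'$, so there are at most 3, and $2\le|g_0|\le3m$. The vertices not in $g_0$ lie strictly above $u_0$ and form a chain $v_1\to\dots\to v_k$ from the root to the parent of $u_0$. Each of them has exactly one non-leaf child, hence a leaf child. Let $f=f_1\circ_\ast g_0$ with $f_1$ the chain. As $10m<n\le k(m-1)+3m$, we have $k\ge5$.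

**Step 3, for (i): strip off the root.** Induct on $n$; for $n\le N_1$ nothing is to be shown. The spaces $\rho_gA(n-q+1)$ are in $B\cdot A_{\le N_1}$ by induction. For $f$ as in Step 2, $f=v_1\circ_\ast f_2$ with $l,l'$ leaves of $f_2$ and $n>|f_2|\ge n-m+1\ge N$. So $[\alpha_{ll'}(f)]\subset\langle1,\varepsilon\rangle L_{v_1}A(|f_2|)$ by (17).

**Step 4, for (ii): strip off the bottom.** Induct on $n$ again. For $f$ as in Step 2 we want to write $f_1\circ_\ast g_0$ with $f_1$ replaced by an element of type $\alpha$, at the cost of harmless trees. Let $b_1,c_1,t_0,t'$ be leaf children of $v_1,v_2,v_3,v_4$. Put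
$$a=\alpha^{t_0}_{\ast b_1}(f_1)=(1-\tau)(1-\kappa)f_1,\qquad\kappa=(\ast\,c_1\,b_1),\quad\tau=(\ast\,t_0\,t').$$
Here $N\le n-3m+1\le|f_1|<n$. The leaf named $\ast$ in $f_1,\ \kappa f_1,\ \tau f_1,\ \tau\kappa f_1$ is the original leaf $\ast,\ b_1,\ t',\ t'$ of $f_1$, respectively. So $a\circ_\ast g_0$ equals $f$ plus a signed sum of three trees in which $g_0$ is attached at a child position of $v_1$ or $v_4$. In those, $v_k$ with $k\ge5$ is a top vertex avoiding $l,l'$, so by (17) their $[\alpha_{ll'}]$ lie in $\sum_g\langle1,\varepsilon\rangle\rho_gA(n-|g|+1)$. Moreover $a\in A[\ast,t_0;\cdot\,]$. So $\alpha_{ll'}^{t_0}(a\circ_\ast g_0)$ is, up to relabelling, $r_y$ of a relabelling of $a$, where $y$ is $g_0$ with inputs ordered $l,l',\dots$: compare (16) with $l,l',\ast,t_0$ in the roles of $s,x_1,\bullet,t$. Hence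
$$[\alpha_{ll'}(f)]\subset\langle1,\varepsilon\rangle r_yA(|f_1|)+\sum_g\langle1,\varepsilon\rangle\rho_gA(n-|g|+1),$$
and induction applies.

**Step 5, for (iii): the module bounds the algebra.** Let $b\in B_e$ kill $A_{\le N_1}$. By (ii), every element of $A$ is a sum of monomials in $\varepsilon,\rho_g,r_y$ applied to $A_{\le N_1}$. By (18), (19) and centrality of $\varepsilon$, $b$ can be moved through such a monomial, up to a power of $\varepsilon$, until it reaches $A_{\le N_1}$. So $b=0$ on $A$. Hence $B_e$ embeds in $\bigoplus_{n'=N}^{N_1}\operatorname{Hom}(A(n'),A(n'+e))$. Summing dimensions over $e\le n$ gives the first inequality. The second follows from (i): $\dim A(n)\le\sum_{n'=N}^{N_1}\dim A(n')\dim B_{n-n'}$ (with $B_e=0$ for $e<0$), summed over $n$. $\square$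

The first inequality in (20) fails for arbitrary modules over arbitrary algebras, as Section 4 shows. Here it comes from the operators $r_y$ commuting with $B$.

## 13. Proof of Theorem A

**Step 1: $s(n)=o(n^2)$.** Pick $\gamma\in(2,3)$ and $C$ with $\sum_{i\le n}\dim\mathcal P(i)\le Cn^\gamma$ for all $n\ge1$. By Lemma 13(i), $\dim\mathcal P(i)\ge\lfloor i/5\rfloor\dim A(i)\ge\frac i{10}\dim A(i)$ for $i\ge N$. So (3) gives $s(n)=O(n^{\gamma-1})=o(n^2)$, and $b(n)=o(n^2)$ by (20).

**Step 2: Bergman's gap gives $s(n)=O(n)$.** Apply Lemma 4 to $B$ with the generators of Section 11. Since $\varepsilon$ is central with $\varepsilon^2=1$ and the other generators have degree in $[1,m-1]$, we have $V^n\subset B_{\le(m-1)n}$ and $B_{\le n}\subset V^{n+1}$. The first alternative would give $b((m-1)n)\ge n^2/2$ for all $n$, which is impossible. So $b(n)\le\dim V^{n+1}=O(n)$, and $s(n)\le C_1b(n)=O(n)$.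

**Step 3: $\sum_{i\le n}\dim\mathcal P(i)=O(n^2)$.** By Lemma 13(ii), $\sum_{N\le i\le n}\dim Q(i)\le80\,n\,s(n)=O(n^2)$. By (11), $\sum_{N'\le i\le n}\dim Z(i)=O(n)$. By Proposition 14, $\sum_{N'\le i\le n}\dim\overline T(i)=O(n^2)$. Since $\dim\mathcal P(i)=\dim Q(i)+\dim Z(i)+\dim\overline T(i)$ for $i\ge N'$, the bound follows and $\operatorname{GKdim}\mathcal P\le2$. In particular $\operatorname{GKdim}\mathcal P\notin(2,3)$.

**Step 4: integrality when $A(n)=0$ for all large $n$.** Then $Q(n)=Z(n)=0$ for large $n$ by Lemma 13(ii) and (11). So $\dim\mathcal P(n)=\dim\overline T(n)$ is eventually a quasi-polynomial that is $O(n)$. If it is eventually $0$, the sums in (1) are eventually a positive constant, as $\mathcal P\ne0$, and the dimension is $0$. Otherwise the largest degree of its polynomials is $0$ or $1$, the sums are $\asymp n$ or $\asymp n^2$, and the dimension is $1$ or $2$.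

**Step 5: integrality when $A(n)\ne0$ for infinitely many $n$.** We show that $A$ then has no long gaps. By Proposition 17(i), for each such $n>N_1$ some $b_1\cdots b_kx\ne0$ in $A(n)$ with $x\in A_{\le N_1}$ homogeneous and $b_i$ generators of $B$. All partial products $b_i\cdots b_kx$ are nonzero, and arities increase in steps $\le m-1$, from an arity $\le N_1$ up to $n$. As $n$ can be taken arbitrarily large, $A$ is nonzero in some arity of every window of $m$ consecutive integers above $N_1$. By Lemma 13(i), $\sum_{i\le n}\dim Q(i)\ge c'n^2$ with $c'>0$ for large $n$. With Step 3, $\operatorname{GKdim}\mathcal P=2$. $\blacksquare$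

The argument also reproves the gaps $(0,1)$ and $(1,2)$. Theorem B now follows from Theorem A together with the two operads of Section 1 and Lemma 6, as noted in Section 3.
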